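\title{A right $F$-injective ring that is not right $FP$-injective}

\begin{abstract}
Call a ring $R$ right $F_d$-injective if every homomorphism from a finitely generated submodule of $R_R^d$ to $R_R$ extends to $R_R^d$. For $d=1$ this is right $F$-injectivity, and the conditions for all $d$ together amount to right $FP$-injectivity. For every field $k$ and every $m\ge 1$ we construct a $k$-algebra that is right $F_m$-injective but not right $F_{m+1}$-injective. In particular, a right $F$-injective ring need not be right $FP$-injective, and right $F$-injectivity is not Morita invariant. The algebra is built from a polynomial ring in $m+1$ variables by repeatedly adjoining solutions of linear equations, while an invariant coming from the height bound for determinantal ideals is preserved.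
\end{abstract}

\section{Introduction}

Rings are associative with identity and modules are unital. By Baer's criterion, the module $R_R$ is injective as soon as every homomorphism from a right ideal of $R$ to $R_R$ extends to $R_R$: a test on the submodules of one free module of rank one decides the extension problem for all submodules of all modules. It is natural to ask whether this survives when only finitely generated submodules are tested. A ring $R$ is \emph{right $F$-injective} if every homomorphism from a finitely generated right ideal of $R$ to $R_R$ extends to $R_R$. It is \emph{right $FP$-injective} if, for every free right module $F$ and every finitely generated submodule $N\subseteq F$, every homomorphism $N\to R_R$ extends to $F$. Taking $F=R_R$ shows that right $FP$-injective rings are right $F$-injective. The converse is the question posed by Shen and Chen \cite{ShenChen}: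
\begin{quote}
Is every right $F$-injective ring right $FP$-injective?
\end{quote}
The analogy with Baer's criterion suggests a positive answer, and an induction on the rank of $F$ does give one for right coherent rings (Proposition~\ref{prop:coherent}). In general the answer is negative.

To measure the distance between the two conditions, let $d\ge1$ and call $R$ \emph{right $F_d$-injective} if every homomorphism from a finitely generated submodule of $R_R^d$ to $R_R$ extends to $R_R^d$. Thus $F_1$-injective means $F$-injective. We have $F_{d+1}\Rightarrow F_d$: view $N\subseteq R^d$ inside $R^{d+1}=R^d\oplus R$, extend to $R^{d+1}$, and restrict to $R^d$. Moreover, $R$ is right $FP$-injective if and only if it is right $F_d$-injective for all $d$. Indeed, the generators of a finitely generated submodule $N$ of a free module $F$ involve finitely many basis elements, so $N$ lies in a direct summand $F'\cong R^d$ of $F$, and a map defined on $F'$ extends to $F$ by zero on a complement. Write $\operatorname{ann}_r(a)=\{r\in R: ar=0\}$.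

\begin{theorem}\label{thm:main}
Let $k$ be a field and $m\ge1$. There is a $k$-algebra $R$ that is right $F_m$-injective but not right $F_{m+1}$-injective. More precisely, there are $s_0,\dots,s_m\in R$ with
\[
\bigcap_{i=0}^m\operatorname{ann}_r(s_i)=0\qquad\text{and}\qquad \sum_{i=0}^mRs_i\ne R .
\]
Thus, for $s=(s_0,\dots,s_m)^T\in R^{m+1}$, the map $f\colon sR\to R$, $f(sr)=r$, is well defined on the cyclic free submodule $sR$ of $R_R^{m+1}$ and does not extend to $R_R^{m+1}$.
\end{theorem}

So none of the implications $F_{d+1}\Rightarrow F_d$ reverses, over any field, and the failure already occurs on a cyclic free submodule. The case $m=1$ answers the question, and the reader may put $m=1$ throughout. A ring is \emph{right coherent} if its finitely generated right ideals are finitely presented. A property of rings is \emph{Morita invariant} if it is shared by any two rings with equivalent module categories, such as $R$ and the matrix ring $M_d(R)$.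

\begin{corollary}\label{cor:main}
Let $R$ be the ring of Theorem~\ref{thm:main}.
\begin{enumerate}
\item[(a)] $R$ is right $F$-injective and not right $FP$-injective.
\item[(b)] $M_d(R)$ is right $F$-injective exactly for $d\le m$. In particular, right $F$-injectivity is not Morita invariant.
\item[(c)] $R$ is not right coherent.
\end{enumerate}
\end{corollary}

Section~\ref{sec:equations} translates $F_d$-injectivity into a dichotomy for linear equations. Section~\ref{sec:hand} carries out two steps of the construction by hand and isolates the danger that the invariant of Section~\ref{sec:good} controls. Sections~\ref{sec:base}--\ref{sec:mult} show that the invariant holds for a polynomial ring and survives the two kinds of adjunction; the last of these contains the main difficulty. Section~\ref{sec:proof} assembles the ring.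

\medskip
\noindent\textbf{Conventions.} For a ring or a left module $W$, the elements of $W^n$ are columns. Rows over $R$ form the left module $R^{1\times n}$. The standard basis vectors, rows or columns as the context requires, are $e_1,\dots,e_n$. For $C\in R^{p\times n}$ we write $\langle C\rangle=R^{1\times p}C\subseteq R^{1\times n}$ for the left submodule generated by the rows of $C$, and for $w\in W^n$ the product $Cw$ lies in $W^p$. If $R$ is a $k$-algebra, $R\langle x_1,\dots,x_m\rangle$ is the coproduct over $k$ of $R$ and the free algebra $k\langle x_1,\dots,x_m\rangle$. The $x_j$ commute with $k$ and with nothing else; the ring is spanned by the words $r_0x_{j_1}r_1\cdots x_{j_\nu}r_\nu$ with $r_0,\dots,r_\nu\in R$; and an algebra map from it to an algebra $A$ is an algebra map $R\to A$ together with an arbitrary choice of the images of the $x_j$.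

\section{Extension of maps and linear equations}\label{sec:equations}

We first show how far the expected induction on the rank goes.

\begin{proposition}\label{prop:coherent}
If $R$ is right coherent and right $F$-injective, then $R$ is right $FP$-injective.
\end{proposition}

\begin{proof}
We show that $F_d$ implies $F_{d+1}$. Let $N\subseteq R^{d+1}$ be finitely generated, let $f\colon N\to R$ be a homomorphism, and let $\pi\colon R^{d+1}\to R$ be the last coordinate, with kernel $R^d$. Put $N'=N\cap R^d$, so that $N/N'\cong\pi(N)$.

The module $N'$ is finitely generated. By coherence $\pi(N)\cong R^a/L$ with $L$ finitely generated. Lift the surjection $R^a\to\pi(N)$ to $g\colon R^a\to N$. Then $N'\cap g(R^a)=g(L)$ and $N'/g(L)\cong N/g(R^a)$, because $N=N'+g(R^a)$; both $g(L)$ and $N/g(R^a)$ are finitely generated.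

By $F_d$-injectivity, $f|_{N'}$ extends to $R^d$, and then to some $f_1\colon R^{d+1}\to R$. The map $f-f_1|_N$ vanishes on $N'$, so it equals $f_2\circ\pi|_N$ for a homomorphism $f_2\colon\pi(N)\to R$. By $F$-injectivity $f_2$ extends to $\tilde f_2\colon R\to R$, and $f_1+\tilde f_2\pi$ extends $f$.
\end{proof}

Coherence was used once, to make $N\cap R^d$ finitely generated. A counterexample has to exploit this point, so it cannot be right Noetherian. To build one, we turn the extension problem into a problem about equations.

Let $G\in R^{d\times q}$ and $h\in R^{1\times q}$. A \emph{multiplier} for the pair $(G,h)$ is a row $x\in R^{1\times d}$ with $xG=h$. An \emph{annihilator} for $(G,h)$ is a column $y\in R^q$ with $Gy=0$ and $hy\ne0$. A pair cannot have both, since $hy=xGy$. Call the pair \emph{settled} in $R$ if it has one of the two. A pair that is settled in $R$ remains settled in every ring containing $R$ as a subring.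

\begin{lemma}\label{lem:criterion}
A ring $R$ is right $F_d$-injective if and only if, for every $q\ge1$, every pair $(G,h)\in R^{d\times q}\times R^{1\times q}$ is settled in $R$.
\end{lemma}

\begin{proof}
The finitely generated submodules of $R^d_R$ are the column spans $GR^q$. A homomorphism $f\colon GR^q\to R$ determines the row $h=(f(Ge_1),\dots,f(Ge_q))$, and $f(Gy)=hy$ for all $y\in R^q$. Conversely, the rule $Gy\mapsto hy$ defines a homomorphism exactly when $Gy=0$ implies $hy=0$, that is, when $(G,h)$ has no annihilator. The homomorphisms $R^d\to R$ are the maps $v\mapsto xv$ with $x\in R^{1\times d}$, and such a map extends $f$ exactly when $xG=h$.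
\end{proof}

Over a field every pair is settled: a row outside the row space of $G$ is nonzero on some vector of the kernel of $G$. In a domain, a pair $(g,1)$ with $g\neq0$ and $1\notin Rg$ is not settled. Note the change of side: $d$ is the rank of the free right module, and it is also the number of generators of the left module $\langle G\rangle$. In these terms Theorem~\ref{thm:main} asks for a ring in which all pairs with $m$ rows are settled while the pair $(s,1)$, which has $m+1$ rows, is not.

\begin{proposition}\label{prop:matrix}
The ring $M_d(R)$ is right $F$-injective if and only if $R$ is right $F_d$-injective.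
\end{proposition}

\begin{proof}
Put $T=M_d(R)$. A pair $(G,H)\in T^{1\times q}\times T^{1\times q}$ is a pair of matrices in $R^{d\times dq}$. Let $h_1,\dots,h_d$ be the rows of $H$. A multiplier over $T$ is a matrix $X\in R^{d\times d}$ with $XG=H$; it exists if and only if every $(G,h_i)$ has a multiplier over $R$. An annihilator over $T$ is a matrix $Y\in R^{dq\times d}$ with $GY=0\ne HY$; it exists if and only if some $(G,h_i)$ has an annihilator over $R$ (take a suitable column of $Y$; conversely, repeat a given column $d$ times). Hence, if $R$ is right $F_d$-injective, every pair over $T$ with one row is settled. Conversely, let $T$ be right $F$-injective and let $(G,h)$ be a pair over $R$ with $d$ rows. Appending zero columns to $G$ and $h$ changes neither the existence of a multiplier nor that of an annihilator, so we may assume that $d$ divides the number of columns. Let $H$ have all rows equal to $h$. Then $(G,H)$ is settled in $T$, so $(G,h)$ is settled in $R$. Lemma~\ref{lem:criterion} finishes the proof.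
\end{proof}

\section{Two steps by hand}\label{sec:hand}

Let $m=1$ and write $s,t$ for $s_0,s_1$ in this section. We want to enlarge a ring until all pairs with one row are settled, and to keep the pair $((s,t)^T,1)$ unsettled. It has no annihilator as long as
\begin{equation}\label{eq:tf}
sa=ta=0\quad\text{implies}\quad a=0 ,
\end{equation}
and it has no multiplier as long as there is an algebra map $\varepsilon\colon R\to k$ with $\varepsilon(s)=\varepsilon(t)=0$. Both hold in the commutative polynomial ring $P=k[s,t]$, with $\varepsilon$ the evaluation at the origin.

\emph{First step.} The pair $(s,1)$ is not settled in $P$. A multiplier, $xs=1$, is incompatible with $\varepsilon$. So we adjoin an annihilator and pass to $R_1=P\langle y\rangle/(sy)$, with $\varepsilon(y)=0$. The monomials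
\[
t^{a_1}y\,t^{a_2}y\cdots t^{a_j}y\,s^bt^c\qquad(j,a_1,\dots,a_j,b,c\ge0)
\]
span $R_1$, because $s^at^by=t^bs^ay=0$ for $a>0$. They are linearly independent. To see this, let $V$ be the vector space with these symbols as a basis; let $y$ act by prefixing $y$; let $t$ raise $a_1$ if $j\ge1$ and raise $c$ if $j=0$; let $s$ act as $0$ if $j\geq 1$ and raise $b$ if $j=0$. Then $st=ts$ and $sy=0$ on $V$, so $V$ is an $R_1$-module, and each monomial sends the symbol $1$ to its own symbol. Hence $y\ne0$, the ring $P$ embeds in $R_1$, and left multiplication by $t$ is injective on $R_1$, so that \eqref{eq:tf} survives.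

\emph{Second step.} The first step creates new unsettled pairs. Consider $(ty,y)$. Grade $R_1$ by the number of letters $y$. The part of $R_1ty$ of degree one is $Pty$, which is spanned by the monomials $t^{a}y$ with $a\ge1$, so $y\notin R_1ty$ and there is no multiplier. This time no annihilator can ever be adjoined: in any extension satisfying \eqref{eq:tf}, the equation $tyz=0$ together with $syz=0$ forces $yz=0$. So we must adjoin a multiplier and pass to $R_2=R_1\langle x\rangle/(xty-y)$. This is compatible with $\varepsilon$: put $\varepsilon(x)=0$ and use $\varepsilon(y)=0$.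

\emph{The danger.} The construction would stop at a pair for which both repairs are forbidden, for example a pair $(g,1)$ with $\varepsilon(g)=0$ such that $gz=0$ forces $z=0$ in every extension satisfying \eqref{eq:tf}. With two rows this happens, for $((s,t)^T,1)$. We must show that it never happens with one row, at any stage, for elements such as $g=s-xt\in R_2$. To study the equation $(s-xt)w=0$ over $R_1$ one rewrites it as the system $z=tw$, $u=xz$, $sw=u$. A statement about one equation in one unknown over $R_2$ thus becomes a statement about a larger system over $R_1$. The invariant therefore has to concern systems of every size, and what it can bound is the number of equations minus the number of unknowns.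

\section{Torsionfree modules and good algebras}\label{sec:good}

Fix a field $k$ and $m\ge1$. A \emph{marked algebra} is a $k$-algebra $R$ with a $k$-algebra map $\varepsilon\colon R\to k$ and elements $s_0,\dots,s_m\in\ker\varepsilon$. We apply $\varepsilon$ to matrices entrywise, and $k_\varepsilon$ denotes $k$ as a left $R$-module via $\varepsilon$; thus a $k$-linear map $\varphi\colon W\to k_\varepsilon$ is $R$-linear when $\varphi(rw)=\varepsilon(r)\varphi(w)$. An \emph{extension} of $R$ is a marked algebra $S$ containing $R$ as a subalgebra, with $\varepsilon_S|_R=\varepsilon_R$ and the same elements $s_i$.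

A left $R$-module $W$ is \emph{torsionfree} if $s_0w=\dots=s_mw=0$ implies $w=0$. The word always refers to the marked elements $s_i$. Submodules, direct products and direct sums of torsionfree modules are torsionfree, since the condition can be tested on each coordinate. The condition involves only the action of the $s_i$, so a module over an extension $S$ is torsionfree over $S$ if and only if it is torsionfree over $R$.

For a submodule $N$ of a left module $E$, the \emph{closure} $\overline N$ is the intersection of all submodules $N'$ with $N\subseteq N'\subseteq E$ and $E/N'$ torsionfree. The module $E/\overline N$ embeds in the product of the $E/N'$, so it is torsionfree, and $N_1\subseteq N_2$ implies $\overline{N_1}\subseteq\overline{N_2}$.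

\begin{lemma}\label{lem:closure}
Let $W$ be a torsionfree left $R$-module.
\begin{enumerate}
\item[(a)] If $\theta\colon E\to W$ is $R$-linear and $\theta(N)=0$, then $\theta(\overline N)=0$.
\item[(b)] If $G\in R^{d\times q}$, $h\in\overline{\langle G\rangle}$, $v\in W^q$ and $Gv=0$, then $hv=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The module $E/\ker\theta$ embeds in $W$, so $\ker\theta$ is one of the submodules $N'$. (b) Apply (a) to the map $R^{1\times q}\to W$, $a\mapsto av$, which kills the rows of $G$.
\end{proof}

Part (b) says that a pair $(G,h)$ with $h\in\overline{\langle G\rangle}$ has no annihilator in any extension $S$ that is torsionfree as a left module. For such pairs we need a multiplier; for all others we shall find an annihilator. The pair $(ty,y)$ of Section~\ref{sec:hand} is of the first kind, since the image of $y$ in $R_1/\overline{R_1ty}$ is killed by $s$ and $t$. So is the pair $(s,1)$ of Theorem~\ref{thm:main}: the image of $1$ in $R/\overline{\langle s\rangle}$ is killed by all $s_i$, and therefore $\overline{\langle s\rangle}=R$.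

The invariant says that closures of submodules with few generators stay small when seen through $\varepsilon$.

\begin{definition}\label{def:good}
Let $R$ be a marked algebra and $C\in R^{p\times n}$ with $p,n\ge1$. A \emph{witness} for $C$ is a triple $(W,w,\varphi)$ consisting of a torsionfree left $R$-module $W$, a column $w\in W^n$ with $Cw=0$, and an $R$-linear map $\varphi\colon W\to k_\varepsilon$ with $\varphi(w)\ne0$ in $k^n$. The matrix $C$ is \emph{small} if $p\le n+m-1$ and $\operatorname{rank}\varepsilon(C)<n$. The marked algebra $R$ is \emph{good} if
\begin{enumerate}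
\item[(G1)] ${}_RR$ is torsionfree, that is, $\bigcap_i\operatorname{ann}_r(s_i)=0$;
\item[(G2)] every small matrix over $R$ has a witness.
\end{enumerate}
\end{definition}

The rank condition is necessary for a witness to exist, because $Cw=0$ gives $\varepsilon(C)\varphi(w)=0$. The bound on $p$ cannot be raised: the column $C=s$ has $n=1$, $p=n+m$ and $\varepsilon(C)=0$, and it has no witness, since $sw=0$ forces $w=0$ in a torsionfree module.

\begin{lemma}\label{lem:witness}
A matrix $C\in R^{p\times n}$ has a witness if and only if $\varepsilon(\overline{\langle C\rangle})\ne k^{1\times n}$, that is, if and only if there is a column $0\ne\psi\in k^n$ with $\varepsilon(a)\psi=0$ for all $a\in\overline{\langle C\rangle}$.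
\end{lemma}

\begin{proof}
The two conditions in the statement agree because $\varepsilon(\overline{\langle C\rangle})$ is a subspace of $k^{1\times n}$. Given $\psi$, let $W=R^{1\times n}/\overline{\langle C\rangle}$, let $w_i$ be the image of $e_i$, and let $\varphi$ be induced by the $R$-linear map $a\mapsto\varepsilon(a)\psi$. Then $Cw=0$ and $\varphi(w)=\psi\neq0$. Conversely, given a witness, Lemma~\ref{lem:closure}(b) gives $aw=0$ for $a\in\overline{\langle C\rangle}$, so $\psi=\varphi(w)$ satisfies $\varepsilon(a)\psi=\varphi(aw)=0$.
\end{proof}

The next lemma removes the danger described in Section~\ref{sec:hand}: whenever a multiplier is forced on us, the equation $xG=h$ is solvable after applying $\varepsilon$. It uses (G2) only for $n=1$, $p=m$.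

\begin{lemma}\label{lem:compatible}
Let $R$ be good, $G\in R^{m\times q}$ and $h\in\overline{\langle G\rangle}$. Then $\varepsilon(h)=\xi\,\varepsilon(G)$ for some $\xi\in k^{1\times m}$.
\end{lemma}

\begin{proof}
Otherwise $\varepsilon(h)$ is not in the row space of $\varepsilon(G)$, and there is $\lambda\in k^q$ with $\varepsilon(G)\lambda=0$ and $\varepsilon(h)\lambda=1$. The matrix $C=G\lambda\in R^{m\times1}$ has $p=m=n+m-1$ and $\varepsilon(C)=0$, so it is small. Let $(W,w,\varphi)$ be a witness, with $w\in W$. The column $\lambda w\in W^q$ satisfies $G\lambda w=Cw=0$, so $h\lambda w=0$ by Lemma~\ref{lem:closure}(b). Then $0=\varphi(h\lambda w)=\varepsilon(h)\lambda\,\varphi(w)=\varphi(w)\ne0$, a contradiction.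
\end{proof}

Infinitely many pairs have to be settled, so goodness must pass to unions. Witnesses over different rings of a chain are unrelated, while closures form a chain; this is why Lemma~\ref{lem:witness} is needed here.

\begin{lemma}\label{lem:union}
Let $(R_\alpha)$ be a nonempty chain of good marked algebras, with $R_\beta$ an extension of $R_\alpha$ for $\alpha\le\beta$. Then $R=\bigcup_\alpha R_\alpha$ is good.
\end{lemma}

\begin{proof}
If $s_ia=0$ for all $i$, then $a$ lies in some $R_\alpha$ and $a=0$ there; this is (G1). Let $C\in R^{p\times n}$ be small. Discarding an initial part of the chain, we may assume that $C$ has entries in every $R_\alpha$. Let $N_\alpha\subseteq R_\alpha^{1\times n}$ be the closure of $R_\alpha^{1\times p}C$, taken over $R_\alpha$. For $\alpha\le\beta$ the $R_\alpha$-linear map $R_\alpha^{1\times n}\to R_\beta^{1\times n}/N_\beta$ has a torsionfree target and kills the rows of $C$, so $N_\alpha\subseteq N_\beta$ by Lemma~\ref{lem:closure}(a). Hence $N=\bigcup_\alpha N_\alpha$ is an $R$-submodule of $R^{1\times n}$ containing the rows of $C$. If $a\in R^{1\times n}$ and $s_ia\in N$ for $i=0,\dots,m$, then for large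 $\alpha$ we have $a\in R_\alpha^{1\times n}$ and $s_ia\in N_\alpha$ for all $i$, so $a\in N_\alpha$. Thus $R^{1\times n}/N$ is torsionfree and $\overline{\langle C\rangle}\subseteq N$. By Lemma~\ref{lem:witness} the $\varepsilon(N_\alpha)$ form a chain of proper subspaces of $k^{1\times n}$. Their union $\varepsilon(N)$ equals a member of largest dimension, so it is proper, and $C$ has a witness by Lemma~\ref{lem:witness}.
\end{proof}

\section{The polynomial ring is good}\label{sec:base}

Let $P=k[s_0,\dots,s_m]$ be the commutative polynomial ring with $\varepsilon(s_i)=0$, and let $\mathfrak m=(s_0,\dots,s_m)=\ker\varepsilon$. The chain of primes $0\subset(s_0)\subset(s_0,s_1)\subset\dots\subset\mathfrak m$ shows that $\mathfrak m$ has height at least $m+1$.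

The smallest case of (G2) is $m=n=p=1$, $C=(c)$ with $c\in\mathfrak m$. Here $P/(c)$, the image of $1$ and the map induced by $\varepsilon$ form a witness. Indeed, let $c\neq0$ (for $c=0$ the module is the domain $P$) and let $s_0a=b_0c$, $s_1a=b_1c$. Then $s_1b_0=s_0b_1$, so $b_0=s_0b$ for some $b$, and $a=bc$. Geometrically, one equation in the plane cannot cut out the origin alone. The general case is the same statement for determinantal ideals. For a matrix $C$ over a commutative ring, let $I_n(C)$ be the ideal generated by its $n\times n$ minors. We use the Eagon--Northcott height theorem \cite[Theorem~13.10]{Matsumura} for maximal minors: if $C$ is a $p\times n$ matrix over a commutative Noetherian ring and $p\ge n$, then every prime minimal over $I_n(C)$ has height at most $p-n+1$. For $m=1$ we need only the case $p=n$, where $I_n(C)=(\det C)$ and the bound is Krull's principal ideal theorem.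

\begin{lemma}\label{lem:base}
The marked algebra $P$ is good.
\end{lemma}

\begin{proof}
(G1) holds because $P$ is a domain. Let $C\in P^{p\times n}$ be small, and let
\[
N=\{a\in P^{1\times n}:\ \mathfrak m^\nu a\subseteq\langle C\rangle\text{ for some }\nu\ge0\}.
\]
This is a submodule containing $\langle C\rangle$. If $s_ia\in N$ for all $i$, then $\mathfrak m^\nu s_ia\subseteq\langle C\rangle$ for one $\nu$ and all $i$, so $\mathfrak m^{\nu+1}a\subseteq\langle C\rangle$ and $a\in N$. Hence $P^{1\times n}/N$ is torsionfree and $\overline{\langle C\rangle}\subseteq N$. By Lemma~\ref{lem:witness} it suffices to show $\varepsilon(N)\ne k^{1\times n}$.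

Suppose $\varepsilon(N)=k^{1\times n}$. Then $N+\mathfrak mP^{1\times n}=P^{1\times n}$. Nakayama's lemma (if $Y$ is finitely generated and $\mathfrak mY=Y$, then $aY=0$ for some $a\in1+\mathfrak m$), applied to $Y=P^{1\times n}/N$, gives $a\in1+\mathfrak m$ with $ae_1,\dots,ae_n\in N$. Choose $\nu$ with $\mathfrak m^\nu ae_i\subseteq\langle C\rangle$ for all $i$.

We claim that $\mathfrak m$ is minimal over $I_n(C)$, where $I_n(C)=0$ if $p<n$. Since $\operatorname{rank}\varepsilon(C)<n$, all $n\times n$ minors of $C$ lie in $\ker\varepsilon=\mathfrak m$. Let $\mathfrak p\subsetneq\mathfrak m$ be a prime and choose $b\in\mathfrak m\setminus\mathfrak p$. Then $ab^\nu e_i\in\langle C\rangle$ for all $i$, so $ab^\nu I=BC$ for some $B\in P^{n\times p}$, where $I$ is the identity matrix of size $n$. Since $ab^\nu\notin\mathfrak p$, the matrix $C$ has rank $n$ over the field of fractions of $P/\mathfrak p$, so some $n\times n$ minor of $C$ is not in $\mathfrak p$. This proves the claim.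

If $p<n$, the claim says that $\mathfrak m$ is minimal over $0$, which is false. If $p\ge n$, it gives $m+1\le\operatorname{ht}\mathfrak m\le p-n+1\le m$, a contradiction.
\end{proof}

This is the only place where the numerical value of the bound $p\le n+m-1$ is earned. From now on it only has to be transported.

\section{Adjoining annihilators}\label{sec:ann}

We want to adjoin a column $y$ with $Gy=0$. By Lemma~\ref{lem:closure}(b), in a torsionfree extension $y$ is killed by every row in $\overline{\langle G\rangle}$, so we impose all these relations, and no others. The resulting ring is a tensor ring. Recall that for an $R$-bimodule $B$ the \emph{tensor ring} is $T_R(B)=R\oplus B\oplus(B\otimes_RB)\oplus\cdots$, with multiplication given by the bimodule structure and by concatenation of tensors; ring maps $T_R(B)\to A$ correspond to ring maps $R\to A$ together with bimodule maps $B\to A$.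

\begin{lemma}\label{lem:ann}
Let $R$ be good, $G\in R^{m\times q}$, $h\in R^{1\times q}$ and $h\notin\overline{\langle G\rangle}$. There are a good extension $S$ of $R$ and a column $y\in S^q$ with $Gy=0$ and $hy\ne0$.
\end{lemma}

\begin{proof}
Let $M=R^{1\times q}/\overline{\langle G\rangle}$, a torsionfree left module, and write $\bar a$ for the image of $a$ in $M$. Let $B=M\otimes_kR$, with $R$ acting on the left on $M$ and on the right on $R$, and let $S=T_R(B)$. The left and right actions of $k$ on $B$ agree, so $S$ is a $k$-algebra containing $R$. Put $y_i=\bar e_i\otimes1\in B$. For $a\in R^{1\times q}$ we have $ay=\sum_ia_i\bar e_i\otimes1=\bar a\otimes1$, which is $0$ if and only if $a\in\overline{\langle G\rangle}$. Hence $Gy=0$ and $hy\ne0$.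

Let $\pi\colon S\to R$ be the ring map that is the identity on $R$ and zero on $B$, and put $\varepsilon_S=\varepsilon\pi$. Then $S$ is an extension of $R$.

(G1). Using $R\otimes_RM=M$ repeatedly, we get $B^{\otimes_Rj}\cong M\otimes_k(M^{\otimes_k(j-1)}\otimes_kR)$ for $j\ge1$, with $R$ acting on the left on the first factor. A choice of $k$-basis of the second factor exhibits this as a direct sum of copies of $M$. So ${}_RS$ is a direct sum of $R$ and copies of $M$, and it is torsionfree.

(G2). Let $C$ be a small matrix over $S$. Then $\pi(C)$ has the same size and $\varepsilon(\pi(C))=\varepsilon_S(C)$, so $\pi(C)$ is small over $R$. Let $(W,w,\varphi)$ be a witness for $\pi(C)$, and let $S$ act on $W$ through $\pi$. The $s_i$ act as before, $Cw=\pi(C)w=0$, and $\varphi(\sigma w')=\varepsilon(\pi(\sigma))\varphi(w')$ for $\sigma\in S$, $w'\in W$. So $(W,w,\varphi)$ is a witness for $C$.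
\end{proof}

A bimodule map from $B$ to an algebra $A$ over $R$ is determined by the images of the $y_i$, which are arbitrary subject to $ay=0$ for $a\in\overline{\langle G\rangle}$. So $S=R\langle y_1,\dots,y_q\rangle/(ay: a\in\overline{\langle G\rangle})$. For $R=k[s,t]$ and $G=(s)$ the module $R/Rs=k[t]$ is torsionfree, so $\overline{Rs}=Rs$ and $S$ is the ring $R_1$ of Section~\ref{sec:hand}; in particular $R_1$ is good.

\section{Adjoining multipliers}\label{sec:mult}

\begin{lemma}\label{lem:mult}
Let $R$ be good, $G\in R^{m\times q}$ and $h\in\overline{\langle G\rangle}$. There are a good extension $S$ of $R$ and a row $x\in S^{1\times m}$ with $xG=h$.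
\end{lemma}

The proof fills this section. In Lemma~\ref{lem:ann} the retraction $\pi$ did all the work for (G2). Now a retraction $S\to R$ would send $x$ to a multiplier in $R$, so in the case of interest there is none, and witnesses over $S$ have to be built.

\subsection*{The ring $S$ and its modules}

Take $\xi$ from Lemma~\ref{lem:compatible}. The row $h-\xi G$ lies in $\overline{\langle G\rangle}$ and has $\varepsilon(h-\xi G)=0$, and if $x'G=h-\xi G$, then $(x'+\xi)G=h$. So we may and do assume
\[
\varepsilon(h)=0 .
\]
Let $S=R\langle x_1,\dots,x_m\rangle/\bigl(\sum_jx_jG_{ji}-h_i:\ 1\le i\le q\bigr)$ and $x=(x_1,\dots,x_m)$, so that $xG=h$ in $S$. Extend $\varepsilon$ by $\varepsilon_S(x_j)=0$; the relations are respected because $\varepsilon(h_i)=0$.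

Let $W$ be a left $R$-module. To extend its structure to $S$ is to give $k$-linear operators $x_j$ on $W$ satisfying the relations. Collect them into the map $X\colon W^m\to W$, $X(w)=\sum_jx_jw_j$. The $i$-th relation applied to $w'\in W$ reads $X(Ge_iw')=h_iw'$. Summing over $i$, we obtain:
\begin{enumerate}
\item[(M1)] A left $S$-module is a left $R$-module $W$ with a $k$-linear map $X\colon W^m\to W$ such that $X(Gv)=hv$ for all $v\in W^q$.
\item[(M2)] If $W$ is a left $S$-module and $\varphi\colon W\to k_\varepsilon$ is $R$-linear with $\varphi X=0$, then $\varphi$ is $S$-linear.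
\end{enumerate}
For (M2), the elements $\sigma\in S$ with $\varphi(\sigma w')=\varepsilon_S(\sigma)\varphi(w')$ for all $w'$ form a subalgebra that contains the image of $R$ and the $x_j$.

If $W$ is torsionfree, Lemma~\ref{lem:closure}(b) shows that $Gv\mapsto hv$ is a well-defined $k$-linear map $GW^q\to W$. So $X$ is prescribed on the subspace $GW^q$ of $W^m$ and is completely free on a complement. This is where the hypothesis $h\in\overline{\langle G\rangle}$ enters.

\subsection*{$S$ is a free left $R$-module with $1$ in a basis}

For a column $\kappa\in R^m$ write $x\kappa=\sum_jx_j\kappa_j\in S$. Since $x_jr=x(e_jr)$, the ring $S$ is spanned by products $r(x\kappa_1)\cdots(x\kappa_j)$. A factor $x\kappa$ with $\kappa=Gr'$ equals $hr'$ and can be absorbed into the factor on its left. This suggests a normal form in which all $\kappa_i$ lie in a complement of $GR^q$. As for $R_1$ in Section~\ref{sec:hand}, we prove uniqueness by letting $S$ act on the space of normal forms.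

Let $I=GR^q\subseteq R^m$. By (G1) and Lemma~\ref{lem:closure}(b) with $W=R$, the map $f\colon I\to R$, $f(Gr)=hr$, is well defined and $k$-linear, and $xa=f(a)$ in $S$ for $a\in I$. Choose a $k$-subspace $K$ with $R^m=I\oplus K$, and let $F=\bigoplus_{j\ge0}R\otimes_kK^{\otimes j}$. This is a free left $R$-module, with the element $1$ of the summand $j=0$ in a basis. Identify $F^m=\bigoplus_jR^m\otimes_kK^{\otimes j}$ and define $X\colon F^m\to F$ by
\[
X\bigl((a+\kappa)\otimes\gamma\bigr)=f(a)\otimes\gamma+1\otimes\kappa\otimes\gamma\qquad(a\in I,\ \kappa\in K,\ \gamma\in K^{\otimes j}).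
\]
The elements $r\otimes\gamma$ with $r\in R^q$ span $F^q$, and $X(G(r\otimes\gamma))=X(Gr\otimes\gamma)=hr\otimes\gamma=h(r\otimes\gamma)$. By (M1), $F$ is a left $S$-module.

Let $\alpha\colon F\to S$ be the $R$-linear map $r\otimes\kappa_1\otimes\dots\otimes\kappa_j\mapsto r(x\kappa_1)\cdots(x\kappa_j)$. Its image contains $1$ and is stable under left multiplication by $R$. It is also stable under left multiplication by $x_c$: writing $e_cr=a+\kappa$ with $a\in I$, $\kappa\in K$, we have
\[
x_cr(x\kappa_1)\cdots(x\kappa_j)=f(a)(x\kappa_1)\cdots(x\kappa_j)+(x\kappa)(x\kappa_1)\cdots(x\kappa_j).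
\]
So the image is a left ideal containing $1$, and $\alpha$ is onto. Let $\beta\colon S\to F$, $\beta(\sigma)=\sigma\cdot1$. For $\kappa\in K$ we have $(x\kappa)\cdot(1\otimes\gamma)=X(\kappa\otimes\gamma)=1\otimes\kappa\otimes\gamma$, and induction on $j$ gives $\beta\alpha=\mathrm{id}_F$. Hence $\alpha$ is bijective. Its restriction to the summand $j=0$ is the canonical map $R\to S$, which is therefore injective. So $S$ is an extension of $R$, and ${}_RS\cong F$ is a direct sum of copies of $R$, hence torsionfree. This proves (G1) for $S$.

\subsection*{Linearization}

Let $D\in S^{p\times n}$ be small. We must find a witness for $D$ over $S$. If $D$ has entries in $R$, this is quick: take a witness $(W,w,\varphi)$ over $R$, define $X(Gv)=hv$ on $GW^q$ and $X=0$ on a complement, and note that $\varphi(hv)=\varepsilon(h)\varphi(v)=0$; then (M1) and (M2) apply. In general we replace $Dw=0$ by a system over $R$ in more unknowns, together with finitely many prescribed values of $X$.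

Write each entry $D_{ab}$ as a finite sum of words $\omega=r_0x_{j_1}r_1\cdots x_{j_\nu}r_\nu$ with $\nu\ge0$. Number the occurrences of letters $x_j$ in all these words by $1,\dots,l$. Let $x_{j(i)}$ be the letter at occurrence $i$, and let $r_{(i)}\in R$ be the coefficient immediately to its right. Let $E=R^{1\times(n+2l)}$, and name its standard basis $w_1,\dots,w_n,z_1,\dots,z_l,u_1,\dots,u_l$. The intended meaning is that $z_i$ is the element to which the letter at occurrence $i$ is applied, and $u_i=x_{j(i)}z_i$ is the result. Consider the following $p+l$ elements of $E$. For $a=1,\dots,p$ take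
\[
\sum_{b=1}^n\Bigl(\ \sum_{\omega\text{ in }D_{ab},\ \nu=0}r_0\,w_b+\sum_{\omega\text{ in }D_{ab},\ \nu\ge1}r_0\,u_{i(\omega)}\Bigr),
\]
where $r_0$ is the leftmost coefficient of $\omega$ and $i(\omega)$ is the first occurrence in $\omega$. For $i=1,\dots,l$ take $z_i-r_{(i)}u_{i'}$ if the next letter of the same word is the occurrence $i'$, and take $z_i-r_{(i)}w_b$ if $i$ is the last occurrence in a word of $D_{ab}$. Let $A=(A'\,|\,A'')$ be the matrix with these rows, in this order, where $A'$ consists of the $n+l$ columns of the $w_b$ and $z_i$, and $A''$ of the $l$ columns of the $u_i$. Words with $\nu\ge1$ have $\varepsilon_S(\omega)=0$, so $\varepsilon_S(D_{ab})$ is the sum of the $\varepsilon(r_0)$ over the words with $\nu=0$. Therefore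
\begin{equation}\label{eq:Aprime}
\varepsilon(A')=\begin{pmatrix}\varepsilon_S(D)&0\\ *&I_l\end{pmatrix}.
\end{equation}

\begin{enumerate}
\item[(L)] Let $Q\supseteq\langle A\rangle$ be a submodule of $E$, and let $W=E/Q$ carry an $S$-module structure with $\bar u_i=x_{j(i)}\bar z_i$ for all $i$, bars denoting images in $W$. Then $D\bar w=0$ for $\bar w=(\bar w_1,\dots,\bar w_n)^T$.
\end{enumerate}
Indeed, for a word $\omega$ of $D_{ab}$ with $\nu\ge1$, the rows of the second kind, read from the last letter to the first, give $\bar u_i=x_{j_c}r_c\cdots x_{j_\nu}r_\nu\bar w_b$ when $i$ is the $c$-th occurrence in $\omega$. Hence $r_0\bar u_{i(\omega)}=\omega\bar w_b$, and the $a$-th row of the first kind becomes $\sum_bD_{ab}\bar w_b=0$.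

\subsection*{The module $W$}

The condition $\bar u_i=x_{j(i)}\bar z_i$ prescribes $X$ on finitely many columns. Let $z_i^*\in E^m$ be the column with $z_i$ in position $j(i)$ and $0$ elsewhere. The $z_i^*$ are linearly independent over $k$. Let $Z\subseteq E^m$ be their span, of dimension $l$, and let $\upsilon\colon Z\to E$ be the $k$-linear map with $\upsilon(z_i^*)=u_i$. We need a torsionfree quotient $W=E/Q$ and a map $X$ with $X(\bar\zeta)=\overline{\upsilon(\zeta)}$ for $\zeta\in Z$ and $X(Gv)=hv$ for $v\in W^q$.

The difficulty is that the two prescriptions may overlap. If $\bar\zeta=G\bar v$, then the relation $\overline{\upsilon(\zeta)}=h\bar v$ is forced. Imposing it enlarges $Q$, which may create new overlaps. The process ends because each round uses up a dimension of $Z$, and for the same reason it costs at most $l$ relations.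

For a submodule $Q\subseteq E$ let $Z(Q)=Z\cap(GE^q+Q^m)$. This is the subspace of those $\zeta\in Z$ whose image in $(E/Q)^m$ lies in $G(E/Q)^q$, and it grows with $Q$. Put $Q_0=\overline{\langle A\rangle}$. Suppose that $Q_c$ and linearly independent elements $\zeta_1,\dots,\zeta_c\in Z(Q_c)$ have been constructed. If they span $Z(Q_c)$, stop. Otherwise choose $\zeta_{c+1}\in Z(Q_c)$ outside their span and $v_{c+1}\in E^q$ with $\zeta_{c+1}-Gv_{c+1}\in Q_c^m$, put
\[
\rho_{c+1}=\upsilon(\zeta_{c+1})-hv_{c+1}\in E ,
\]
and let $Q_{c+1}$ be the closure of the submodule generated by the rows of $A$ and $\rho_1,\dots,\rho_{c+1}$. Then $Q_c\subseteq Q_{c+1}$, so $\zeta_1,\dots,\zeta_{c+1}\in Z(Q_{c+1})$. Since $\dim Z=l$, the process stops at some $c\le l$. Put $Q=Q_c$ and $W=E/Q$. The module $W$ is torsionfree, the elements $\zeta_1,\dots,\zeta_c$ form a basis of $Z(Q)$, and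
\begin{equation}\label{eq:forced}
\bar\zeta_j=G\bar v_j,\qquad\overline{\upsilon(\zeta_j)}=h\bar v_j\qquad(1\le j\le c).
\end{equation}

We claim that the rule $X(Gv+\bar\zeta)=hv+\overline{\upsilon(\zeta)}$, for $v\in W^q$ and $\zeta\in Z$, defines a $k$-linear map on the subspace $GW^q+\bar Z$ of $W^m$. By linearity it suffices to show that $Gv+\bar\zeta=0$ implies $hv+\overline{\upsilon(\zeta)}=0$. If $Gv+\bar\zeta=0$, then $\zeta\in Z(Q)$, so $\zeta=\sum_{j\le c}\lambda_j\zeta_j$ with $\lambda_j\in k$. Put $v'=\sum_j\lambda_j\bar v_j$. By \eqref{eq:forced}, $\bar\zeta=Gv'$ and $\overline{\upsilon(\zeta)}=hv'$. Thus $G(v+v')=0$, and Lemma~\ref{lem:closure}(b) gives $0=h(v+v')=hv+\overline{\upsilon(\zeta)}$.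

Extend $X$ to $W^m$ by $0$ on a $k$-complement of $GW^q+\bar Z$. By (M1), $W$ is a left $S$-module, and $x_{j(i)}\bar z_i=X(\overline{z_i^*})=\bar u_i$. By (L), $D\bar w=0$.

\subsection*{The functional $\varphi$}

It remains to find an $S$-linear $\varphi\colon W\to k_\varepsilon$ with $\varphi(\bar w)\ne0$. By (M2) it should kill the $\bar u_i$, which are values of $X$. We obtain it from (G2) for $R$, applied to a matrix that contains the defining relations of $W$ and just enough further rows to force $\varphi(\bar u_i)=0$.

Complete $\zeta_1,\dots,\zeta_c$ to a basis $\zeta_1,\dots,\zeta_l$ of $Z$. Let $\hat C$ be the matrix over $R$ with $n+2l$ columns whose rows are the $p+l$ rows of $A$, then $\rho_1,\dots,\rho_c$, then $\upsilon(\zeta_{c+1}),\dots,\upsilon(\zeta_l)$. The last $l-c$ rows are not imposed in $W$, since that would enlarge $Q$ and could create new overlaps; they serve only to select $\varphi$. The matrix $\hat C$ has $p+2l$ rows, and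
\[
p+2l\le(n+2l)+m-1 .
\]
So the passage from $D$ to $\hat C$ adds as many rows as columns, and this is what preserves the bound. Since $\varepsilon(h)=0$, we have $\varepsilon(hv_j)=\sum_i\varepsilon(h_i)\varepsilon(v_{j,i})=0$, where $v_{j,i}\in E$ are the entries of $v_j$, and so $\varepsilon(\rho_j)=\varepsilon(\upsilon(\zeta_j))$. Therefore
\begin{equation}\label{eq:Chat}
\varepsilon(\hat C)=\begin{pmatrix}\varepsilon(A')&\varepsilon(A'')\\0&T\end{pmatrix},
\end{equation}
where $T\in GL_l(k)$ expresses the basis $(\zeta_j)$ in the basis $(z_i^*)$.

Write a column in $k^{n+2l}$ as $\psi=(\psi_w,\psi_z,\psi_u)$ with parts in $k^n$, $k^l$, $k^l$. By \eqref{eq:Chat} and \eqref{eq:Aprime}, $\varepsilon(\hat C)\psi=0$ holds if and only if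
\begin{equation}\label{eq:kernel}
\psi_u=0,\qquad\varepsilon_S(D)\psi_w=0,\qquad\psi_z=-U\psi_w,
\end{equation}
where $U$ is the block $*$ of \eqref{eq:Aprime}. Since $\operatorname{rank}\varepsilon_S(D)<n$, these equations have a nonzero solution, so $\operatorname{rank}\varepsilon(\hat C)<n+2l$ and $\hat C$ is small. By (G2) for $R$ and Lemma~\ref{lem:witness} there is $\psi\ne0$ with $\varepsilon(a)\psi=0$ for all $a\in\overline{\langle\hat C\rangle}$. In particular $\psi$ satisfies \eqref{eq:kernel}, so $\psi_u=0$, and $\psi_w\ne0$ because $\psi_w=0$ would give $\psi=0$.

The rows of $A$ and the $\rho_j$ are rows of $\hat C$, so $Q\subseteq\overline{\langle\hat C\rangle}$. Hence the $R$-linear map $E\to k_\varepsilon$, $a\mapsto\varepsilon(a)\psi$, induces $\varphi\colon W\to k_\varepsilon$ with $\varphi(\bar w)=\psi_w\ne0$ and $\varphi(\bar u_i)=0$ for all $i$. Finally $\varphi X=0$: on $GW^q$ we have $\varphi(hv)=\varepsilon(h)\varphi(v)=0$; on $\bar Z$ the values of $X$ are $k$-linear combinations of the $\bar u_i$; on the complement $X=0$. By (M2), $\varphi$ is $S$-linear. So $(W,\bar w,\varphi)$ is a witness for $D$ over $S$, and (G2) holds for $S$.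 This completes the proof of Lemma~\ref{lem:mult}. \qed

\begin{example}
Let $R=R_1$, $G=(ty)$, $h=(y)$ and $S=R_2$ as in Section~\ref{sec:hand}.

(i) \emph{No overlap.} Let $D=(s-xt)$. Then $l=1$ and the rows of $A$ are $sw-u$ and $z-tw$. The quotient $E/\langle A\rangle$ is $R_1$, with $w\mapsto1$, $z\mapsto t$, $u\mapsto s$; it is torsionfree, so $Q_0=\langle A\rangle$. All elements of $tyR_1$ have only components of positive degree in $y$, so no nonzero scalar multiple of $t$ lies in $tyR_1$, and $c=0$. Thus $W=R_1$, and $x$ acts by $tyr\mapsto yr$, $t\mapsto s$, and by $0$ on a complement of $tyR_1\oplus kt$. Then $D\cdot1=s-s=0$, and $\varphi=\varepsilon$ kills all values of $x$.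

(ii) \emph{A forced relation.} Let $D=\begin{pmatrix}t&-ty\\-xt&s\end{pmatrix}$. Again $l=1$, and the rows of $A$ are $tw_1-tyw_2$, $sw_2-u$ and $z-tw_1$. The sum of the first and the third is $z-Gw_2$, so $\zeta_1=z$, $v_1=w_2$, $\rho_1=u-yw_2$ and $c=l=1$. The new relation expresses what $Dw=0$ implies in any $S$-module, namely $sw_2=xtw_1=xtyw_2=yw_2$. The $2\times2$ matrix $D$ over $R_2$ has been traded for a $4\times4$ matrix $\hat C$ over $R_1$.
\end{example}

\section{Construction of the ring}\label{sec:proof}

\begin{lemma}\label{lem:plus}
Every good marked algebra $R$ has a good extension $R^+$ in which all pairs $(G,h)\in R^{m\times q}\times R^{1\times q}$, $q\ge1$, are settled.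
\end{lemma}

\begin{proof}
Index the pairs as $(G_\alpha,h_\alpha)_{\alpha<\lambda}$ by an ordinal $\lambda$, and define a chain of good extensions $(S_\alpha)_{\alpha\le\lambda}$ by transfinite recursion. Put $S_0=R$. Given $S_\alpha$ with $\alpha<\lambda$, let $S_{\alpha+1}$ be the extension given by Lemma~\ref{lem:mult} if $h_\alpha\in\overline{\langle G_\alpha\rangle}$, with row module and closure taken over $S_\alpha$, and the extension given by Lemma~\ref{lem:ann} otherwise. At a limit ordinal take the union, which is good by Lemma~\ref{lem:union}. The pair $(G_\alpha,h_\alpha)$ is settled in $S_{\alpha+1}$, hence in $R^+=S_\lambda$.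
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $R^{(0)}=P$, which is good by Lemma~\ref{lem:base}, let $R^{(i+1)}=(R^{(i)})^+$, and let $R=\bigcup_{i\ge0}R^{(i)}$. By Lemma~\ref{lem:union}, $R$ is good. A pair $(G,h)$ over $R$ with $m$ rows has finitely many entries, so it is a pair over some $R^{(i)}$; it is settled in $R^{(i+1)}$, hence in $R$. By Lemma~\ref{lem:criterion}, $R$ is right $F_m$-injective.

By (G1), $\bigcap_i\operatorname{ann}_r(s_i)=0$, and $\sum_iRs_i\subseteq\ker\varepsilon\ne R$. The first property says that $r\mapsto sr$ is an isomorphism $R_R\to sR$; its inverse is $f$. An extension of $f$ to $R_R^{m+1}$ would be left multiplication by a row $(a_0,\dots,a_m)$ with $\sum_ia_is_i=f(s)=1$, contradicting the second property. So $R$ is not right $F_{m+1}$-injective.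
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:main}]
Since $F_{d+1}\Rightarrow F_d$, the ring $R$ is right $F_d$-injective exactly for $d\le m$. The case $d=1$ and the failure for $d=m+1$ give (a). Proposition~\ref{prop:matrix} gives the first statement of (b); for $m=1$ the ring $R$ is right $F$-injective and $M_2(R)$ is not, which gives the second. Part (c) follows from (a) and Proposition~\ref{prop:coherent}.
\end{proof}

\begin{remark}
The construction settles only pairs with $m$ rows, and the restriction enters at a single point. Lemma~\ref{lem:ann} and, once $\varepsilon(h)=0$, the proof of Lemma~\ref{lem:mult} do not use the number of rows of $G$. Lemma~\ref{lem:compatible} does use it, and it fails for $m+1$ rows: the pair $(s,1)$ has $1\in\overline{\langle s\rangle}$, while $\varepsilon(s)=0$ and $\varepsilon(1)=1$.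
\end{remark}

\begin{thebibliography}{9}

\bibitem{Matsumura}
Matsumura, \emph{Commutative Ring Theory}.

\bibitem{ShenChen}
Liang Shen and Jianlong Chen, \emph{Strongly Goldie Dimension}, arXiv:math/0510175 (2005).

\end{thebibliography}
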